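# Word metrics on $\mathbf Z$ from powers of an integer, and one Hamming space

## 1. Every space $(\mathbf Z,d_A)$ is the same Hamming space

Write $\mathbf N_0=\{0,1,2,\dots\}$. Let $H$ be the set of finitely supported functions $h:\mathbf N_0\to\mathbf N_0$, with the Hamming metric $\delta(h,h')=\#\{i:h_i\neq h_i'\}$. For an integer $a>1$ let $A=\{a^i\}_{i\ge0}$, and let $d_A(x,y)=\ell_A(x-y)$, where $\ell_A(x)$ is the least number of terms in an expression of $x$ as a sum of elements $\pm a^i$.

**Theorem 1.** For every integer $a>1$ there is a bijection $f:(\mathbf Z,d_A)\to(H,\delta)$ with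
$$\frac{1}{12a^{3}}\,d_A(x,y)\le \delta(f(x),f(y))\le 24a^{2}\,d_A(x,y)\qquad(x,y\in\mathbf Z).\tag{1}$$
Since $H$ does not depend on $a$, the spaces $(\mathbf Z,d_A)$ and $(\mathbf Z,d_B)$, with $B=\{b^j\}_{j\ge 0}$, are bi-Lipschitz equivalent for all integers $a,b>1$. Hence they are quasi-isometric for all integers $a,b>1$.

Let us unpack the words.

**Definition (word length).** Let $S$ generate the additive group $\mathbf Z$. Then $\ell_S(x)$ is the smallest $k\ge0$ such that $x=\varepsilon_1s_1+\dots+\varepsilon_ks_k$ with $s_t\in S$ and $\varepsilon_t\in\{1,-1\}$; in particular $\ell_S(0)=0$. The associated metric is $d_S(x,y)=\ell_S(x-y)$.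

For powers of $2$ we have $\ell(7)=2$, because $7=8-1$ and $7$ is not $\pm$ a power of $2$. For powers of $3$ every generator is odd, so $\ell(x)$ has the parity of $x$. Since $7=9-3+1$ is odd and not a power of $3$, its length is $3$. The lengths of $1,2,4,8,16$ in powers of $3$ are $1,2,2,2,4$. Indeed $2=1+1$, $4=3+1$, $8=9-1$ and $16=9+9-1-1$. Length $2$ is impossible for $16$: the sums $3^i+3^j$ not exceeding $18$ are $2,4,6,10,12,18$, and the positive differences $3^j-3^i$ with $j\le3$ are $2,6,8,18,24,26$, while those with $j\ge4$ are at least $54$.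

**Definition (bi-Lipschitz equivalent).** $(X,d_X)$ and $(Y,d_Y)$ are bi-Lipschitz equivalent if there are a function $f$ from $X$ onto $Y$ and a number $K\ge1$ with $\frac1Kd_X(x_1,x_2)\le d_Y(f(x_1),f(x_2))\le K\,d_X(x_1,x_2)$ for all $x_1,x_2\in X$. Such an $f$ is automatically injective. We write $X\simeq Y$.

**Definition (quasi-isometric).** $(X,d_X)$ and $(Y,d_Y)$ are quasi-isometric if there are subspaces $X'\subseteq X$, $Y'\subseteq Y$ and $C>0$ such that $X'\simeq Y'$, every $x\in X$ has some $x'\in X'$ with $d_X(x,x')<C$, and every $y\in Y$ has some $y'\in Y'$ with $d_Y(y,y')<C$.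

For example, take powers of $2$, $X=Y=\mathbf Z$, $X'=\mathbf Z$, $Y'=2\mathbf Z$, $C=2$. Doubling is an isometry $X'\to Y'$. First, $\ell(2x)\le\ell(x)$ is clear. Conversely, in a shortest expression of $2x$ the number of terms $\pm1$ is even; pair them, note that each pair sums to $2$, $0$ or $-2$, and halve everything to get $\ell(x)\le\ell(2x)$. Every integer is at distance at most $1<2$ from an even one.

Bi-Lipschitz equivalent spaces are quasi-isometric: take $X'=X$, $Y'=Y$, $C=1$. And (1) does give $(\mathbf Z,d_A)\simeq(\mathbf Z,d_B)$. If $f_A,f_B$ are the two bijections onto $H$, then for $F=f_B^{-1}\circ f_A$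
$$\frac{1}{288\,a^{3}b^{2}}\,d_A(x,y)\le d_B(F(x),F(y))\le 288\,a^{2}b^{3}\,d_A(x,y).$$
So everything after (1) in Theorem 1 follows from (1), and our task is to prove (1).

In the space $H$ only the number of changed coordinates counts, not the size of the changes: $(3,0,5,0,0,\dots)$ and $(3,7,0,0,0,\dots)$ are at distance $2$. Balls of radius $1$ in $H$ are infinite. So is the ball of radius $1$ around $0$ in $(\mathbf Z,d_A)$, which is $\{0\}\cup\{\pm a^i\}$.

The problem answered here was posed in Melvyn B. Nathanson, "Bi-Lipschitz equivalent metrics on groups, and a problem in additive number theory", arXiv:0902.3254 (2009): are $(\mathbf Z,d_A)$ and $(\mathbf Z,d_B)$ quasi-isometric? It was first posed by Richard E. Schwartz for $a=2$, $b=3$. The first map to try is the identity. If $\ell_B(a^i)\le K$ for all $i$, then $\ell_B\le K\ell_A$; conversely a bi-Lipschitz bound $K$ gives $\ell_B(a^i)\le K\ell_A(a^i)=K$. So the identity works exactly when both $\ell_B(a^i)$ and $\ell_A(b^j)$ stay bounded. A result of Nathanson says that the identity $(\mathbf Z,d_A)\to(\mathbf Z,d_B)$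 is a bi-Lipschitz equivalence if and only if $a^m=b^n$ for some positive integers $m,n$. For $a=2$, $b=3$ it therefore fails, and the bijection has to forget the arithmetic of $\mathbf Z$. We shall write integers in a digit system and compare digit sequences.

## 2. Passing to the base $q=a^3$

The purpose of this short section is to have some room for digits. Put $q=a^3\ge8$, and let $\ell_q,d_q$ be the length and metric for $\{q^i\}_{i\ge0}$. Then
$$\ell_A\le\ell_q\le a^2\ell_A .\tag{2}$$
The left inequality holds because each $q^i=a^{3i}$ belongs to $A$. For the right one, every element of $A$ is $a^{3i+e}$ with $e\in\{0,1,2\}$, which is a sum of $a^e\le a^2$ copies of $q^i$. From now on $q\ge8$, and we study $d_q$.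

## 3. Carries in a digit system with a fixed window

Write $x$ in base $q$ and send it to its digit sequence, compared in Hamming distance. One inequality is immediate: if $x=\sum c_iq^i$ and $y=\sum c_i'q^i$, then $\ell_q(x-y)\le\sum|c_i-c'_i|$, which is at most a constant times the number of differing digits. The other inequality fails because of carries: $q^n-1$ and $q^n$ are at distance $1$, but all of the digits $0,\dots,n$ change. Another window does not help. Take digits $\{m,\dots,M\}$ with $M=m+q-1$, $m\le0$, $M\ge1$. Then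
$$\sum_{k<n}Mq^k+1=\sum_{k<n}mq^k+q^n,$$
because $(M-m)\sum_{k<n}q^k=q^n-1$, and again $n+1$ digits change under a step of length $1$.

To see the cause, look at ordinary digits of $x\ge0$. With $n_i=\lfloor x/q^i\rfloor$ we have $c_i=n_i-qn_{i+1}$, so $c_i$ changes only when $n_i$ or $n_{i+1}$ does. The number $n_i$ jumps at the multiples of $q^i$, and a multiple of $q^{i'}$ is also a multiple of $q^i$ for every $i<i'$. One small step can cross the jump points of many levels at once.

So let us shift the jump points and set $n_i=\lfloor x/q^i+1-\theta\rfloor$ with $0<\theta<1$. Level $i$ now jumps at the points $q^i(N-1+\theta)$ with $N\in\mathbf Z$. Measured in units of $q^i$, these form the class $\theta+\mathbf Z$, while the jump points of a higher level $i'$ lie in $q^{i'-i}\theta+\mathbf Z$. A step $q^j$ with $j<i$ has length at most $1/q$ in these units. So we want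
$$q^k\theta \text{ to be at distance at least } \tfrac1q \text{ from } \theta \text{ modulo } 1,\text{ for every } k\ge1 .$$
All powers can be controlled at once if $q\theta\equiv\rho$ and $q\rho\equiv\rho$ modulo $1$, for then $q^k\theta\equiv\rho$ for every $k\ge1$. Take $\rho=\frac1{q-1}$, so that $q\rho=1+\rho$, and $\theta=(t+\rho)/q$ with an integer $t$. Then $\theta-\rho=(t-1)/q$. We take $t=3$:
$$\rho=\frac1{q-1},\qquad\theta=\frac{3+\rho}q,\qquad q\rho=1+\rho,\qquad\theta-\rho=\frac2q,\qquad0<\rho<\theta<1,\tag{3}$$
where $\theta<1$ because $3+\rho<4<q$.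

Which digits does this produce? Let $r_i=x/q^i-n_i\in[\theta-1,\theta)$ be the remainder. Since $n_i=c_i+qn_{i+1}$, we get $r_{i+1}=(r_i+c_i)/q$. This must lie in $[\theta-1,\theta)$, so $r_i+c_i\in[3+\rho-q,\,3+\rho)$. If $r_i\ge\rho$, then $3+\rho-r_i\in(2,3]$, so the largest admissible $c_i$ is $2$. If $r_i<\rho$, then $3+\rho-r_i\in(3,4)$, and the largest admissible $c_i$ is $3$. So there are two windows of $q$ digits, and a single bit, "$r_i\ge\rho$ or not", decides between them. This bit can be read off from earlier digits: $r_{i+1}\ge\rho$ means $r_i+c_i\ge1+\rho$, which is true for $c_i\ge2$, false for $c_i\le0$, and for $c_i=1$ means that the old bit was already set. (With $t=2$ the windows would end in $1$ and $2$. In Section 7 we shall need a digit $\ge2$ in both windows.)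

## 4. Digits with one bit of memory

We now start from the digits and prove that they have the behavior just described. Let
$$A_+=\{3-q,\dots,2\},\qquad A_-=\{4-q,\dots,3\}.$$
Each consists of $q$ consecutive integers, so each is a complete residue system modulo $q$. Both contain $-1,0,1,2$, since $q\ge8$.

**Definition (types and states).** The type of an integer $c$ is $+$ if $c\ge2$, $0$ if $c=1$, and $-$ if $c\le0$. For a sequence $e=(e_i)_{i\ge0}$ with entries in $\{+,0,-\}$, the state $\sigma_i(e)\in\{+,-\}$ is $e_k$, where $k<i$ is the largest index below $i$ with $e_k\neq0$; if there is no such $k$, then $\sigma_i(e)=-$. For an integer sequence $c$, $\sigma_i(c)$ is the state of its type sequence.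

For instance, for $c=(1,2,1,1,0,0,\dots)$ the types are $0,+,0,0,-,-,\dots$, and the states $\sigma_0,\sigma_1,\sigma_2,\dots$ are $-,-,+,+,+,-,-,\dots$. Note that the digit $0$ has type $-$, and the *type* $0$ belongs to the digit $1$.

**Definition (the space $\Sigma$).** $\Sigma$ is the set of finitely supported integer sequences $c=(c_i)_{i\ge0}$ with $c_i\in A_{\sigma_i(c)}$ for all $i$, with the Hamming metric $\delta$. (For any two sequences, $\delta$ counts the indices where they differ.)

**Lemma 1.** The map $c\mapsto\sum c_iq^i$ is a bijection $\Sigma\to\mathbf Z$.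

*Proof.* **Existence.** Given $x$, put $n_0=x$. Suppose that $c_0,\dots,c_{i-1}$ and $n_i$ are known. The earlier digits determine $\sigma_i$; let $c_i$ be the element of $A_{\sigma_i}$ congruent to $n_i$ modulo $q$, and let $n_{i+1}=(n_i-c_i)/q\in\mathbf Z$. By induction $x=\sum_{k<i}c_kq^k+q^in_i$. All digits satisfy $|c_i|\le q-3$. If $n_i\ne0$ then $|n_i|(q-1)>q-3$, so
$$|n_{i+1}|\le\frac{|n_i|+q-3}{q}<|n_i| .$$
Hence some $n_i$ is $0$. From then on the digit is $0$, because $0\in A_\pm$, and the next $n$ is again $0$. So $c$ is finitely supported, $c\in\Sigma$, and $x=\sum c_kq^k$.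

**Uniqueness.** Let $c\in\Sigma$ represent $x$, and put $n_i=\sum_{k\ge i}c_kq^{k-i}$. Then $n_0=x$ and $n_i=c_i+qn_{i+1}$. So $c_i$ is the element of $A_{\sigma_i}$ congruent to $n_i$, and $\sigma_i$ depends only on $c_0,\dots,c_{i-1}$. Thus $c_0,n_1,c_1,n_2,\dots$ are forced one after the other. $\square$

Let $c(x)\in\Sigma$ denote the expansion of $x$, and $n_i(x)=\sum_{k\ge i}c_kq^{k-i}$, so that $c_i=n_i-qn_{i+1}$.

Here is the case $q=8$, with $A_+=\{-5,\dots,2\}$, $A_-=\{-4,\dots,3\}$, $\rho=\frac17$, $\theta=\frac{11}{28}$. Expand $219=3+3\cdot8+3\cdot64$. The first state is $-$, so $c_0=3$ and $n_1=27$. Now the state is $+$ and $27\equiv3\equiv-5$, so $c_1=-5$ and $n_2=4$. The state is $-$, so $c_2=-4$, $n_3=1$, $c_3=1$. Thus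
$$c(219)=(3,-5,-4,1),\qquad c(220)=(-4,-4,-4,1);$$
check: $3-40-256+512=219$ and $-4-32-256+512=220$. Only two digits differ. With the fixed window $\{-4,\dots,3\}$ the expansions would be $(3,3,3)$ and $(-4,-4,-4,1)$, with four differing digits. A second example shows the memory acting at a distance:
$$c(1609)=(1,1,1,3),\qquad c(1610)=(2,1,1,-5,1).$$
Indeed $1+8+64+1536=1609$, with all states $-$; and $2+8+64-2560+4096=1610$, where the $2$ sets the state to $+$, the two digits $1$ pass it on, and the digit $3$ is no longer allowed at place $3$. Exactly three digits differ.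

**Lemma 2.** $n_i(x)=\lfloor x/q^i+1-\theta\rfloor$ for all $x\in\mathbf Z$ and $i\ge0$.

*Proof.* Let $r_i=\sum_{k<i}c_kq^{k-i}=x/q^i-n_i$. We show by induction on $i$ that

(a) $r_i\in[\theta-1,\theta)$, and

(b) $r_i\ge\rho$ if and only if $\sigma_i=+$.

For $i=0$ we have $r_0=0\in[\theta-1,\theta)$, $r_0<\rho$ and $\sigma_0=-$. Assume (a) and (b) for $i$, and note $r_{i+1}=(r_i+c_i)/q$.

**Step 1: the remainder stays in its interval.** We need $r_i+c_i\in[q\theta-q,q\theta)=[3+\rho-q,\,3+\rho)$. If $\sigma_i=+$, then $r_i\in[\rho,\theta)$ and $c_i\in\{3-q,\dots,2\}$, so $r_i+c_i\in[3+\rho-q,\,2+\theta)$, and $2+\theta<3+\rho$. If $\sigma_i=-$, then $r_i\in[\theta-1,\rho)$ and $c_i\in\{4-q,\dots,3\}$, so $r_i+c_i\in[3-q+\theta,\,3+\rho)$, and $\theta>\rho$.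

**Step 2: the bit is updated by the state rule.** We have $r_{i+1}\ge\rho$ if and only if $r_i+c_i\ge q\rho=1+\rho$. If $c_i=1$, this says $r_i\ge\rho$, that is, $\sigma_i=+$; and $\sigma_{i+1}=\sigma_i$. If $c_i\ge2$, then $r_i+c_i\ge(\theta-1)+2=1+\theta>1+\rho$, so it holds; and $\sigma_{i+1}=+$. If $c_i\le0$, then $r_i+c_i<\theta<1+\rho$, so it fails; and $\sigma_{i+1}=-$.

This completes the induction. By (a), $n_i=x/q^i-r_i$ is an integer in the half-open interval $(x/q^i-\theta,\ x/q^i+1-\theta]$ of length $1$, so it equals $\lfloor x/q^i+1-\theta\rfloor$. $\square$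

**Proposition 1.** For all $x,y\in\mathbf Z$,
$$\tfrac1q\,d_q(x,y)\le\delta(c(x),c(y))\le3\,d_q(x,y).\tag{4}$$

*Proof.* **Step 1: the left inequality.** All digits lie in $[3-q,3]$, so two digits differ by at most $q$, and $\ell_q(x-y)\le\sum_i|c_i(x)-c_i(y)|\le q\,\delta(c(x),c(y))$.

**Step 2: reduction of the right inequality to one generator.** If $d_q(x,y)=k$, there is a chain $x=z_0,z_1,\dots,z_k=y$ with $z_t-z_{t-1}=\pm q^{j_t}$. By the triangle inequality and symmetry it suffices to show $\delta(c(x),c(y))\le3$ for $y=x+q^j$. Write $n_i=n_i(x)$ and $n_i'=n_i(y)$.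

**Step 3: locating the changes.** For $i\le j$, $y/q^i=x/q^i+q^{j-i}$ is a shift by an integer, so $n_i'=n_i+q^{j-i}$ by Lemma 2. Hence for $i<j$ the digit $n_i-qn_{i+1}$ changes by $q^{j-i}-q\cdot q^{j-i-1}=0$. For $i>j$ the shift is $q^{j-i}<1$, so $n_i'-n_i\in\{0,1\}$. Let $I=\{i>j:n_i'=n_i+1\}$.

**Step 4: $|I|\le1$.** This is where the choice of $\theta$ enters. If $i\in I$, then by Lemma 2 there is an integer $N_i$ with $x/q^i+1-\theta<N_i\le y/q^i+1-\theta$, that is, $N_i-1+\theta\in(x/q^i,\,y/q^i]$. Suppose $i<i'$ are both in $I$. Then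
$$u=N_i-1+\theta\qquad\text{and}\qquad u'=q^{i'-i}(N_{i'}-1+\theta)$$
both lie in $(x/q^i,\,y/q^i]$, so $|u-u'|<q^{j-i}\le1/q$. Modulo $1$, however, $u\equiv\theta$, and
$$u'\equiv q^{i'-i}\theta=q^{i'-i-1}(3+\rho)\equiv q^{i'-i-1}\rho\equiv\rho,$$
using $q\rho=1+\rho\equiv\rho$ repeatedly. So $u-u'\equiv\theta-\rho=2/q$ modulo $1$. Since $2/q\le\frac12$, every number in the class $2/q+\mathbf Z$ has absolute value at least $2/q$. Thus $|u-u'|\ge2/q$, a contradiction.

**Step 5: counting.** Since $c_i=n_i-qn_{i+1}$, a digit can change only at $i=j$, or at some $i>j$ with $i\in I$ or $i+1\in I$. As $|I|\le1$, these are at most three indices. $\square$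

So $(\mathbf Z,d_q)\simeq(\Sigma,\delta)$. The pair $1609,1610$ above shows that three changes do occur.

## 5. Letter-by-letter recoding of $\Sigma$ and its counting obstruction

The space $\Sigma$ still depends on $q$, through its finite alphabets and through the rule $c_i\in A_{\sigma_i(c)}$. We would like to remove the rule by recoding each digit according to the current state: $g_i=\beta_{\sigma_i(c)}(c_i)$, with bijections $\beta_+$ and $\beta_-$ from $A_+$ and $A_-$ onto one alphabet of $q$ letters.

Suppose one digit $c_k$ changes from $0$ to $2$ and the next $L$ digits are all $1$. The states at all these $L$ places change. To keep the Hamming distance bounded we ask that the digit $1$ be coded identically in both states, $\beta_+(1)=\beta_-(1)$. The first later digit other than $1$ may get a new code; after it, the states agree again. So the forward direction is under control. For the way back we must recover the states from $g$, and the straightforward way is that each letter reveals the type of the digit it codes: letters carry types, and $\beta_\pm$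 preserve types.

Here the attempt stops. The bijection $\beta_-^{-1}\beta_+:A_+\to A_-$ would preserve types, but $A_+$ has exactly one digit of type $+$, namely $2$, and $A_-$ has two, namely $2$ and $3$.

The obstruction is a count of finite sets, and it disappears if every digit is accompanied by an arbitrary natural number: $\{2\}\times\mathbf N_0$ and $\{2,3\}\times\mathbf N_0$ are both countably infinite. So we should recode pairs $(c,h)\in\Sigma\times H$ instead of $c$. With this in mind we use on products $Y\times H$ the metric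
$$d_1((y,h),(y',h'))=\delta(y,y')+\delta(h,h'),$$
and we prove $\Sigma\simeq\Sigma\times H$ in Section 6 and $\Sigma\times H\simeq H$ in Section 7.

## 6. Absorbing a factor $H$: $\Sigma\simeq\Sigma\times H$

Sequences in $\Sigma$ must absorb infinitely many natural numbers $h_0,h_1,\dots$. Reserve for each $h_j$ an infinite set $M_j$ of places. One might store $h_j$ in binary on some places of $M_j$, using two digits as bits. This fails: replacing $h_j=0$ by $h_j=2^k-1$ is a change of size $1$ in $H$, but it changes $k$ binary digits. What we need is that an arbitrary change of $h_j$ costs only a bounded number of places in $M_j$. The next lemma says how to do this; the reason it can be done is that a finite subset of an infinite set has infinitely many neighbors at distance one.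

For a countably infinite set $P$, let $\mathrm{Fin}(P)$ be the set of its finite subsets.

**Lemma 3.** There is a bijection $\Psi_P:\mathrm{Fin}(P)\to\mathrm{Fin}(P)\times\mathbf N_0$ with $\Psi_P(\emptyset)=(\emptyset,0)$ such that $\Psi_P(F)=(\tilde F,n)$ implies $|F\triangle\tilde F|\le1$.

*Proof.* Both sides are countable; fix an enumeration of each. We build an increasing chain of finite partial injections, all satisfying $|F\triangle\tilde F|\le1$, starting with $\emptyset\mapsto(\emptyset,0)$, and alternating two kinds of steps.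

**Forth: making the map defined everywhere.** Let $F$ be the first element of $\mathrm{Fin}(P)$ without an image. Only finitely many pairs are used so far, so there is $n$ with $(F,n)$ unused. Put $F\mapsto(F,n)$.

**Back: making the map onto.** Let $(\tilde F,n)$ be the first pair without a preimage. The sets $\tilde F\triangle\{p\}$, $p\in P$, are infinitely many and distinct, and the current domain is finite. Choose $p$ with $F=\tilde F\triangle\{p\}$ outside the domain, and put $F\mapsto(\tilde F,n)$.

Every step keeps the map injective and $|F\triangle\tilde F|\le1$. Every set and every pair is eventually treated, so the union of the chain is the required bijection. $\square$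

For $P=\mathbf N_0$ the construction might begin $\emptyset\mapsto(\emptyset,0)$, $\{0\}\mapsto(\{0\},0)$ (forth), $\{1\}\mapsto(\emptyset,1)$ (back, with $p=1$), $\{0,1\}\mapsto(\{0,1\},0)$ (forth), $\{0,2\}\mapsto(\{0\},1)$ (back, with $p=2$, since $p=0$ and $p=1$ give sets already used).

For the rest of the notes we fix one such bijection $\Psi_P$ for every infinite $P\subseteq\mathbf N_0$; for definiteness, transport $\Psi_{\mathbf N_0}$ along the increasing bijection $\mathbf N_0\to P$.

We state the absorption result in a form which will also serve later. For $\Sigma$ one should think of $o_i=0$, $o_i'=-1$.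

**Proposition 2.** Let $E_i$ $(i\ge0)$ be sets with chosen distinct elements $o_i,o_i'\in E_i$. Let $Y$ be a set of sequences $y=(y_i)_{i\ge0}$ with $y_i\in E_i$ and $y_i=o_i$ for almost all $i$. Assume that $Y$ is swap-closed: if $y\in Y$, and $z$ arises from $y$ by exchanging $o_i$ and $o_i'$ at finitely many places $i$ where $y_i\in\{o_i,o_i'\}$, then $z\in Y$. Then there is a bijection $\Theta:Y\to Y\times H$ with
$$\tfrac13\,\delta(y,y')\le d_1(\Theta(y),\Theta(y'))\le4\,\delta(y,y').\tag{5}$$

*Proof.* Fix a partition of $\mathbf N_0$ into infinite sets $M_0,M_1,\dots$.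

**Step 1: definition of $\Theta$.** We apply Lemma 3 separately in each block $M_j$. For $y\in Y$ let
$$P_j(y)=\{m\in M_j:y_m\in\{o_m,o'_m\}\},\qquad F_j(y)=\{m\in M_j:y_m=o_m'\}.$$
Since $y_m=o_m$ for almost all $m$, $P_j(y)$ is cofinite in $M_j$ and $F_j(y)\in\mathrm{Fin}(P_j(y))$. Let
$$\Psi_{P_j(y)}(F_j(y))=(\tilde F_j,h_j).$$
Put $\tilde y_i=y_i$ if $y_i\notin\{o_i,o_i'\}$; for $i\in P_j(y)$ put $\tilde y_i=o_i'$ if $i\in\tilde F_j$ and $\tilde y_i=o_i$ otherwise. Let $\Theta(y)=(\tilde y,h)$.

**Step 2: $\Theta(y)$ lies in $Y\times H$.** For all but finitely many $j$ we have $F_j(y)=\emptyset$, hence $\tilde F_j=\emptyset$ and $h_j=0$. So $h\in H$. In each block, $y$ and $\tilde y$ differ exactly on $F_j(y)\triangle\tilde F_j$, which has at most one element, and is empty for almost all $j$. So $\tilde y$ arises from $y$ by finitely many swaps, and $\tilde y\in Y$.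

**Step 3: $\Theta$ is bijective.** The point is that the block data needed for decoding survive. By construction $P_j(\tilde y)=P_j(y)$ and $F_j(\tilde y)=\tilde F_j$. So $F_j(y)=\Psi^{-1}_{P_j(\tilde y)}(F_j(\tilde y),h_j)$, and $y$ is recovered from $(\tilde y,h)$: outside the sets $P_j$ it equals $\tilde y$. Conversely, let $(z,h)\in Y\times H$ be arbitrary and put $F_j=\Psi_{P_j(z)}^{-1}(F_j(z),h_j)$. For almost all $j$ we have $(F_j(z),h_j)=(\emptyset,0)$ and so $F_j=\emptyset$. Replace the entries of $z$ on each $P_j(z)$ by $o'$ on $F_j$ and $o$ off $F_j$. This is a change by finitely many swaps, so the result $y$ is in $Y$; and $P_j(y)=P_j(z)$, $F_j(y)=F_j$, so $\Theta(y)=(z,h)$.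

**Step 4: the upper bound.** Let $y,y'\in Y$ with images $(\tilde y,h),(\tilde y',h')$. Put $D=\{i:y_i\ne y_i'\}$ and $J=\{j:M_j\cap D\ne\emptyset\}$, so $|J|\le|D|$. If $j\notin J$, then $y=y'$ on $M_j$, so all data of the block agree: $\tilde y=\tilde y'$ on $M_j$ and $h_j=h_j'$. If $j\in J$, then $\tilde y,\tilde y'$ differ in at most $|D\cap M_j|+2$ places of $M_j$, because each of $y,y'$ was altered in at most one place there. Hence $\delta(\tilde y,\tilde y')\le|D|+2|J|\le3|D|$ and $\delta(h,h')\le|J|\le|D|$; the sum is at most $4|D|$.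

**Step 5: the lower bound.** Let $\tilde D=\{i:\tilde y_i\ne\tilde y'_i\}$ and $J'=\{j:M_j\cap\tilde D\ne\emptyset\text{ or }h_j\ne h_j'\}$, so $|J'|\le|\tilde D|+\delta(h,h')$. If $j\notin J'$, then $\tilde y=\tilde y'$ on $M_j$ and $h_j=h_j'$, so by the decoding in Step 3 $y=y'$ on $M_j$. If $j\in J'$, then $|D\cap M_j|\le|\tilde D\cap M_j|+2$ as before. So
$$|D|\le|\tilde D|+2|J'|\le3|\tilde D|+2\delta(h,h')\le3\,d_1(\Theta(y),\Theta(y')).\qquad\square$$

**Application to $\Sigma$.** Take $E_i=\{3-q,\dots,3\}$, $o_i=0$, $o_i'=-1$. The digits $0$ and $-1$ have the same type $-$, and both lie in $A_+\cap A_-$. So exchanging them at finitely many places changes no type, hence no state, and keeps every digit admissible: $\Sigma$ is swap-closed. Therefore $\Sigma\simeq\Sigma\times H$, with the constants in (5).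

## 7. Removing the states: $\Sigma\times H\simeq H$

First we make precise that a change of finitely many entries disturbs only a few relevant states.

**Lemma 4.** Let $e,e'$ be sequences with entries in $\{+,0,-\}$, and $D$ a finite set containing all $i$ with $e_i\ne e'_i$. Then at most $|D|$ indices $i\notin D$ satisfy $e_i=e_i'\ne0$ and $\sigma_i(e)\ne\sigma_i(e')$.

*Proof.* Let $i$ be such an index. Let $k<i$ be the largest index below $i$ for which $e_k,e_k'$ are not both $0$. It exists, since otherwise both states at $i$ would be the default $-$. If $k\notin D$, then $e_k=e_k'\neq0$, and both states at $i$ would equal this common value. So $k\in D$. The map $i\mapsto k$ is injective: if $i_1<i_2$ had the same $k$, then $k<i_1<i_2$ and $e_{i_1}\ne0$, contradicting the maximality of $k$ for $i_2$. $\square$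

For example, let $e=(-,0,0,+,+,-,-,\dots)$ and let $e'$ be equal to $e$ except that $e_0'=+$. With $D=\{0\}$, the states differ at $i=1,2,3$, but only $i=3$ has nonzero type.

The following statement allows digit sets depending on the place, at no extra cost. For Theorem 1, $A_\pm^{(i)}=A_\pm$ for all $i$.

**Proposition 3.** For each $i\ge0$ let $A^{(i)}_+$ and $A^{(i)}_-$ be finite sets of integers containing $0,1,2$. Let $\Sigma$ be the set of finitely supported integer sequences $c$ with $c_i\in A^{(i)}_{\sigma_i(c)}$ for all $i$. Then there is a bijection $\Phi:\Sigma\times H\to H$ with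
$$\tfrac14\,d_1\big((c,h),(c',h')\big)\le\delta\big(\Phi(c,h),\Phi(c',h')\big)\le2\,d_1\big((c,h),(c',h')\big).\tag{6}$$

*Proof.* **Step 1: codes preserving types.** Here we carry out the plan of Section 5 with infinite alphabets. Partition $\mathbf N_0=G_0\sqcup G_+\sqcup G_-$ into infinite sets with $0\in G_-$, and fix a bijection $\gamma:\mathbf N_0\to G_0$. When natural numbers serve as letters, we give $g\in G_e$ the type $e$ (this replaces, for letters, the rule by size used for digits). For each $i$ and $\sigma\in\{+,-\}$ choose a bijection $\beta_\sigma^{(i)}:A^{(i)}_\sigma\times\mathbf N_0\to\mathbf N_0$ such that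

- $\beta^{(i)}_\sigma(1,n)=\gamma(n)$ for all $n$, with the same $\gamma$ for both states;
- $\{c\in A^{(i)}_\sigma:c\ge2\}\times\mathbf N_0$ is mapped onto $G_+$;
- $\{c\in A^{(i)}_\sigma:c\le0\}\times\mathbf N_0$ is mapped onto $G_-$;
- $\beta^{(i)}_\sigma(0,0)=0$.

This is possible: since $2,0\in A_\sigma^{(i)}$, the sets to be matched with $G_+$ and $G_-$ are countably infinite, and $(0,0)$ and $0$ belong to corresponding sets. The letter $\beta^{(i)}_\sigma(c,n)$ has the type of the digit $c$.

**Step 2: definition of $\Phi$.** Put $\Phi(c,h)=g$ with $g_i=\beta^{(i)}_{\sigma_i(c)}(c_i,h_i)$. For almost all $i$ we have $(c_i,h_i)=(0,0)$ and hence $g_i=0$, so $g\in H$. The type sequence of $g$ equals that of $c$, so $\sigma_i(g)=\sigma_i(c)$, where $\sigma_i(g)$ is the state of the type sequence of $g$.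

**Step 3: $\Phi$ is bijective.** Because types are visible in $g$, so are the states. Given $g\in H$, let $\sigma_i=\sigma_i(g)$ and $(c_i,h_i)=(\beta^{(i)}_{\sigma_i})^{-1}(g_i)$. Then $c_i$ has the type of $g_i$, so $\sigma_i(c)=\sigma_i$ and $c_i\in A^{(i)}_{\sigma_i(c)}$. Where $g_i=0$ we get $(c_i,h_i)=(0,0)$, so the supports are finite. Thus $(c,h)\in\Sigma\times H$ and $\Phi(c,h)=g$. Any preimage of $g$ has the states $\sigma_i$ by Step 2, hence is this one.

**Step 4: bounding the changes in $g$.** Let $(c,h)\mapsto g$ and $(c',h')\mapsto g'$, and put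
$$D=\{i:(c_i,h_i)\ne(c_i',h_i')\},\qquad D^*=\{i:g_i\ne g_i'\}.$$
Let $i\in D^*\setminus D$. Then $(c_i,h_i)=(c'_i,h'_i)$ has two different codes, so $\sigma_i(c)\ne\sigma_i(c')$; and $c_i=c_i'\ne1$, because the digit $1$ is coded identically in both states. So the common type of $c_i,c_i'$ is nonzero. Lemma 4, applied to the type sequences of $c,c'$ and the set $D$, shows that there are at most $|D|$ such $i$. Hence $|D^*|\le2|D|$.

**Step 5: bounding the changes in $(c,h)$.** Let $i\in D\setminus D^*$. Then $g_i=g_i'$ decodes in two different ways, so the states of $g$ and $g'$ at $i$ differ; and $g_i\notin G_0$, because on $G_0$ the inverses of $\beta_+^{(i)}$ and $\beta_-^{(i)}$ agree (both send $\gamma(n)$ to $(1,n)$). So the common type of $g_i,g_i'$ is nonzero. Lemma 4, applied to the type sequences of $g,g'$ and the set $D^*$, gives at most $|D^*|$ such $i$. Hence $|D|\le2|D^*|$.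

**Step 6: comparison with $d_1$.** An index in $D$ contributes $1$ or $2$ to $d_1$, and other indices contribute nothing, so $|D|\le d_1\le2|D|$. Therefore $|D^*|\le2|D|\le2d_1$ and $d_1\le2|D|\le4|D^*|$. $\square$

## 8. The constants in Theorem 1

*Proof of Theorem 1.* Let $f(x)=\Phi(\Theta(c(x)))$, where $c:\mathbf Z\to\Sigma$ is the bijection of Lemma 1, $\Theta:\Sigma\to\Sigma\times H$ is from Proposition 2, and $\Phi:\Sigma\times H\to H$ is from Proposition 3. It is a bijection $\mathbf Z\to H$. By (6), (5), (4) and (2),
$$\delta(f(x),f(y))\le2\cdot4\cdot3\;d_q(x,y)\le24a^2\,d_A(x,y),$$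
$$d_A(x,y)\le d_q(x,y)\le q\,\delta(c(x),c(y))\le q\cdot3\cdot4\;\delta(f(x),f(y))=12a^3\,\delta(f(x),f(y)).$$
This is (1), and the rest of Theorem 1 was deduced from (1) in Section 1. $\square$

## 9. Generating sets with bounded quotients

Powers of a fixed integer are not essential; it is enough that consecutive generators divide each other with bounded quotients.

**Theorem 2.** Let $1=g_0\mid g_1\mid g_2\mid\cdots$ with $2\le g_{i+1}/g_i\le Q$ for all $i$, and $S=\{g_i\}_{i\ge0}$. Then $(\mathbf Z,d_S)$ is bi-Lipschitz equivalent to $(H,\delta)$, with constants depending only on $Q$. So all these metric spaces are bi-Lipschitz equivalent to each other.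

An example is $1,2,6,12,36,72,\dots$, with quotients alternately $2$ and $3$ and $Q=3$.

*Proof.* **Step 1: larger quotients.** Put $G_i=g_{3i}$ and $q_i=G_{i+1}/G_i\in[8,Q^3]$. Then $\ell_S\le\ell_{\{G_i\}}\le Q^2\ell_S$: every $G_i$ is in $S$, and $g_{3i+e}$ with $e\in\{0,1,2\}$ is a sum of $g_{3i+e}/g_{3i}\le Q^e\le Q^2$ copies of $G_i$.

**Step 2: the expansion.** Let $A_+^{(i)}=\{3-q_i,\dots,2\}$ and $A_-^{(i)}=\{4-q_i,\dots,3\}$, with types and states as before, and let $\Sigma$ be the set of finitely supported $c$ with $c_i\in A^{(i)}_{\sigma_i(c)}$. Then $c\mapsto\sum c_iG_i$ is a bijection $\Sigma\to\mathbf Z$. Indeed, given $x$, put $n_0=x$, let $c_i$ be the element of $A^{(i)}_{\sigma_i}$ congruent to $n_i$ modulo $q_i$, and $n_{i+1}=(n_i-c_i)/q_i$. Then $x=\sum_{k<i}c_kG_k+G_in_i$. From $|c_i|\le q_i-3$ we get $|n_{i+1}|\le(|n_i|+q_i-3)/q_i<|n_i|$ whenever $n_i\ne0$, so some $n_i$ vanishes and all later digits are $0$. Uniqueness holds because the digits are forced successively by residues modulo $q_0,q_1,\dots$.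

**Step 3: thresholds depending on the place.** We replace $\rho,\theta$ by sequences that satisfy the relations used before. Put
$$\rho_0=\tfrac17,\qquad\theta_0=\tfrac12,\qquad\rho_{i+1}=\frac{1+\rho_i}{q_i},\qquad\theta_{i+1}=\frac{3+\rho_i}{q_i}.$$
By induction $0<\rho_i\le\frac17$, because $(1+\frac17)/8=\frac17$. Next, $\theta_{i+1}-\rho_{i+1}=2/q_i>0$ and $\theta_{i+1}\le(3+\frac17)/8<1$; also $\rho_0<\theta_0<1$. So $\rho_i<\theta_i<1$ for all $i$.

**Step 4: the floor formula.** Let $n_i=\sum_{k\ge i}c_kG_k/G_i$ and $r_i=x/G_i-n_i=\sum_{k<i}c_kG_k/G_i$, so $r_{i+1}=(r_i+c_i)/q_i$. We prove by induction that $r_i\in[\theta_i-1,\theta_i)$, and that $r_i\ge\rho_i$ if and only if $\sigma_i=+$. For $i=0$: $r_0=0\in[-\frac12,\frac12)$, $r_0<\frac17$, $\sigma_0=-$. For the step, the interval needed for $r_i+c_i$ is $[q_i\theta_{i+1}-q_i,\,q_i\theta_{i+1})=[3+\rho_i-q_i,\,3+\rho_i)$. If $\sigma_i=+$, then $r_i+c_i\in[3+\rho_i-q_i,\,2+\theta_i)$, and $2+\theta_i<3+\rho_i$. If $\sigma_i=-$, then $r_i+c_i\in[3-q_i+\theta_i,\,3+\rho_i)$, and $\theta_i>\rho_i$. Next,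 $r_{i+1}\ge\rho_{i+1}$ if and only if $r_i+c_i\ge1+\rho_i$. For $c_i=1$ this is $r_i\ge\rho_i$, that is $\sigma_i=+$, and $\sigma_{i+1}=\sigma_i$. For $c_i\ge2$ it holds, as $r_i+c_i\ge1+\theta_i$, and $\sigma_{i+1}=+$. For $c_i\le0$ it fails, as $r_i+c_i<\theta_i<1$, and $\sigma_{i+1}=-$. So $n_i$ is an integer in $(x/G_i-\theta_i,\ x/G_i+1-\theta_i]$, and
$$n_i(x)=\lfloor x/G_i+1-\theta_i\rfloor .$$

**Step 5: one generator changes at most three digits.** Let $y=x+G_j$. For $i\le j$, $G_j/G_i$ is an integer and $n_i(y)=n_i(x)+G_j/G_i$. Since $c_i=n_i-q_in_{i+1}$ and $q_iG_j/G_{i+1}=G_j/G_i$, the digit $c_i$ is unchanged for $i<j$. For $i>j$, $G_j/G_i<1$, so $n_i(y)-n_i(x)\in\{0,1\}$. Let $I=\{i>j:n_i(y)=n_i(x)+1\}$. Suppose $i<i'$ are in $I$. As in Proposition 1 there are integers $N_i,N_{i'}$ such that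
$$u=N_i-1+\theta_i\qquad\text{and}\qquad u'=\frac{G_{i'}}{G_i}(N_{i'}-1+\theta_{i'})$$
both lie in $(x/G_i,\,y/G_i]$. Since $j\le i-1$, $|u-u'|<G_j/G_i\le1/q_{i-1}$. Modulo $1$ we have $u\equiv\theta_i$ and
$$u'\equiv\frac{G_{i'}}{G_i}\theta_{i'}=\frac{G_{i'-1}}{G_i}(3+\rho_{i'-1})\equiv\frac{G_{i'-1}}{G_i}\rho_{i'-1}\equiv\rho_i .$$
The last congruence follows by applying, for $k=i'-2,i'-3,\dots,i$, the relation $\frac{G_{k+1}}{G_i}\rho_{k+1}=\frac{G_k}{G_i}(1+\rho_k)\equiv\frac{G_k}{G_i}\rho_k$, which comes from $q_k\rho_{k+1}=1+\rho_k$. So $u-u'\equiv\theta_i-\rho_i=2/q_{i-1}$ modulo $1$ (here $i\ge1$). Since $2/q_{i-1}\le\frac14$, this forces $|u-u'|\ge2/q_{i-1}$, a contradiction. Hence $|I|\le1$, and digits change at most at $j$, at the element of $I$, and at the index before it.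

Two digits at place $i$ differ by at most $q_i\le Q^3$. As in Proposition 1, we conclude
$$Q^{-3}\,d_{\{G_i\}}(x,y)\le\delta(c(x),c(y))\le3\,d_{\{G_i\}}(x,y).$$

**Step 6: from $\Sigma$ to $H$.** The digits $0,-1$ have the same type and lie in $A^{(i)}_+\cap A_-^{(i)}$ for every $i$, so $\Sigma$ is swap-closed and Proposition 2 applies with $o_i=0$, $o'_i=-1$ and $E_i=\{3-q_i,\dots,3\}$. The digits $0,1,2$ lie in all $A^{(i)}_\pm$, so Proposition 3 applies. The composite $f=\Phi\circ\Theta\circ c$ satisfies, as in Section 8,
$$\delta(f(x),f(y))\le24\,d_{\{G_i\}}(x,y)\le24Q^2\,d_S(x,y),\qquad d_S(x,y)\le d_{\{G_i\}}(x,y)\le12Q^3\,\delta(f(x),f(y)).$$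
So the constants depend only on $Q$. Composing such bijections shows that all these spaces are bi-Lipschitz equivalent to each other. $\square$

## 10. Hamming spaces over other alphabets

**Theorem 3.** Let $(E_i,o_i)_{i\ge0}$ be any pointed countable (finite or infinite) sets with $|E_i|\ge2$, and let $X=\bigoplus_iE_i$ be the set of sequences $x_i\in E_i$ with $x_i=o_i$ for almost all $i$, with the Hamming metric. Then $X$ is bi-Lipschitz equivalent to $H$. In particular, for every $a>1$ the space $(\mathbf Z,d_A)$ is bi-Lipschitz equivalent to the Boolean cube of finite subsets of $\mathbf N_0$ with metric $|F\triangle F'|$, and to $\bigoplus_i\mathbf Z/m$ with the Hamming metric for every $m\ge2$.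

*Proof.* **Step 1: absorbing $H$.** Choose $o_i'\in E_i\setminus\{o_i\}$. There is no admissibility rule in $X$: a finite change of entries stays in $X$, so $X$ is swap-closed, and Proposition 2 gives a bi-Lipschitz bijection $X\to X\times H$ for the metric $d_1$.

**Step 2: making every alphabet $\mathbf N_0$.** On $X\times H$ consider also the metric $\#\{i:(x_i,h_i)\ne(x_i',h_i')\}$. Each counted index contributes $1$ or $2$ to $d_1$, so this metric and $d_1$ agree up to a factor $2$. With it, $X\times H$ is the space $\bigoplus_i(E_i\times\mathbf N_0)$, with base points $(o_i,0)$ and its Hamming metric. Every $E_i\times\mathbf N_0$ is countably infinite, so there are bijections $E_i\times\mathbf N_0\to\mathbf N_0$ sending $(o_i,0)$ to $0$. Applied coordinate by coordinate, they preserve finite support and the set of differing coordinates, so they give an isometry onto $H$. Together with Step 1, $X\simeq H$.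

**Step 3: the special cases.** A finite subset of $\mathbf N_0$ is the same as a finitely supported sequence in $\{0,1\}$, and $|F\triangle F'|$ is the Hamming distance; so the Boolean cube is the case $E_i=\{0,1\}$, $o_i=0$. The second space is the case $E_i=\mathbf Z/m$, $o_i=0$. Both are bi-Lipschitz equivalent to $H$, and by Theorem 1 so is $(\mathbf Z,d_A)$. $\square$
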